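\title{Closed and coclosed forms with values in a prequantum line bundle detect integrability}

\begin{abstract}
Let $(\mathcal L,\nabla)$ be a prequantum line bundle over a compact symplectic manifold $(M,\omega)$, and let $J$ be a compatible almost complex structure. We compare the dimension $d_k$ of the space of $\mathcal L^k$-valued forms annihilated by both $\nabla$ and its adjoint $\nabla^*$ with the index $\mathrm{ind}_k$ of the Dolbeault--Dirac operator on $\mathcal L^k\otimes K_M$. We show that $d_k=\mathrm{ind}_k$ for all large $k$ if and only if $J$ is integrable. More precisely, $\limsup d_k/\mathrm{ind}_k$ is at most the fraction of the volume of $M$ on which the Nijenhuis tensor of $J$ vanishes, and $d_k=0$ for large $k$ if this tensor vanishes nowhere. On the Kodaira--Thurston manifold there is an example with $\mathrm{ind}_k=k^2$ and $d_k=0$ for large $k$.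
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Two numbers attached to a prequantum system}

A \emph{prequantum system} $(M,\omega,\mathcal L,\nabla)$ consists of a compact connected symplectic manifold $(M,\omega)$ of dimension $2m$, a Hermitian line bundle $\mathcal L\to M$, and a unitary connection $\nabla$ on $\mathcal L$ with curvature $-i\omega$. For $k\ge1$ the induced connection $\nabla_k$ on $\mathcal L^k$ has curvature $-ik\omega$. We write $\nabla_k$ also for the exterior covariant derivative on the space $\Omega^*(M,\mathcal L^k)$ of $\mathcal L^k$-valued forms of all degrees, so that $\nabla_k^2=-ik\,\omega\wedge$.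

Fix an almost complex structure $J$ \emph{compatible} with $\omega$, which means that $g=\omega(\cdot,J\cdot)$ is a Riemannian metric. Its volume measure $\mathrm{vol}$ is that of $\omega^m/m!$. The metrics on $M$ and $\mathcal L^k$ give an $L^2$ inner product on $\Omega^*(M,\mathcal L^k)$ and a formal adjoint $\nabla_k^*$. The first number is
\[
d_k=\dim H_k,\qquad H_k=\ker\nabla_k\cap\ker\nabla_k^*\subset\Omega^*(M,\mathcal L^k).
\]
It is finite because $H_k$ lies in the kernel of the elliptic operator $\nabla_k+\nabla_k^*$. For a flat connection the space so defined would be the space of harmonic forms, and its dimension would be that of a cohomology group, independent of the metric. Here $\nabla_k^2\ne0$, there is no cohomology, and nothing makes $d_k$ independent of $J$ a priori.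

The second number is an index. Let $T^{1,0}$ and $T^{0,1}$ be the eigenbundles of $J$ on $TM\otimes\mathbb C$ for the eigenvalues $i$ and $-i$, let $\Lambda^{p,q}$ be the resulting bundles of forms of type $(p,q)$, and let $\Pi^{p,q}$ be the projections onto them. The canonical bundle $K_M=\Lambda^{m,0}$ is a Hermitian line bundle with a connection induced by $g$. Give $E_k=\mathcal L^k\otimes K_M$ the product metric and connection. On $\Omega^{0,*}(M,E_k)$ let $\bar\partial_E$ be the exterior covariant derivative followed by the projection to $\Omega^{0,*}$, and let $\bar\partial_E^*$ be its formal adjoint. The Dolbeault--Dirac (or spin$^c$) operator is the elliptic operator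
\[
\bar\partial_J=\bar\partial_E+\bar\partial_E^*:\ \Omega^{0,\mathrm{even}}(M,E_k)\to\Omega^{0,\mathrm{odd}}(M,E_k),
\]
and $\mathrm{ind}_k=\dim\ker\bar\partial_J-\dim\operatorname{coker}\bar\partial_J$ is its complex index. The index depends only on the principal symbol, and the Atiyah--Singer theorem gives
\begin{equation}\label{eq:AS}
\mathrm{ind}_k=\int_M\mathrm{ch}(\mathcal L^k\otimes K_M)\,\mathrm{Td}(T^{1,0})
=\Big(\frac k{2\pi}\Big)^m\mathrm{vol}(M)+O(k^{m-1}).
\end{equation}
The second equality holds because $c_1(\mathcal L)=[\omega/2\pi]$: the integral is a polynomial in $k$ whose top term is $k^m\int_M(\omega/2\pi)^m/m!$. In particular $\mathrm{ind}_k>0$ for large $k$. The following question is posed in \cite{Weitsman}.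

\medskip
\noindent\textbf{Question.} \emph{Given a prequantum system and a compatible almost complex structure $J$, is there a $k_0$ such that $d_k=\mathrm{ind}_k$ for all $k\ge k_0$?}

\subsection{The simplest cases}

\begin{example}[Surfaces]\label{ex:curve}
Let $m=1$. Then $M$ is a Riemann surface, of genus $\mathsf g$ say, and the $(0,1)$-part $\bar\partial$ of $\nabla_k$ makes $\mathcal L^k$ a holomorphic line bundle of positive degree. A section $s$ with $\nabla_ks=0$ satisfies $0=\nabla_k^2s=-ik\omega s$, so $s=0$; taking adjoints, a $2$-form annihilated by $\nabla_k^*$ vanishes. A $1$-form is a sum $\alpha=a+\eta$ of types $(1,0)$ and $(0,1)$, with Hodge stars $*a=-ia$ and $*\eta=i\eta$. Write $\nabla_ka=\bar\partial a$ and $\nabla_k\eta=\partial\eta$. Since $\nabla_k^*=-*\nabla_k*$ (see \eqref{eq:star}), the two equations defining $H_k$ read $\bar\partial a+\partial\eta=0$ and $\bar\partial a-\partial\eta=0$. So they decouple: $a$ is a holomorphic section of $\mathcal L^k\otimes K_M$, and $\eta$ satisfies $\bar\partial^*\eta=\nabla_k^*\eta=0$,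 that is, $\eta$ is a harmonic representative of a class in $H^1(M,\mathcal L^k)$. By Serre duality $h^1(\mathcal L^k)=h^0(K_M\otimes\mathcal L^{-k})$ and $h^1(\mathcal L^k\otimes K_M)=h^0(\mathcal L^{-k})=0$, so $\mathrm{ind}_k=h^0(\mathcal L^k\otimes K_M)$ and
\[
d_k=\mathrm{ind}_k+h^0(K_M\otimes\mathcal L^{-k}).
\]
Thus $d_k=\mathrm{ind}_k$ once $k\deg\mathcal L>2\mathsf g-2$. The restriction to large $k$ cannot be dropped: on a surface of constant curvature $-1$ with area form $\omega$, the bundle $\mathcal L=K_M$ with its Chern connection has curvature $-i\omega$, and $d_1=\mathrm{ind}_1+1$.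
\end{example}

In every dimension it is known that, for a K\"ahler manifold and large $k$, $H_k$ is isomorphic to $H^0(M,\mathcal L^k\otimes K_M)$; a short proof is included as Proposition~\ref{prop:kahler}. By Kodaira vanishing the dimension of this space is $\mathrm{ind}_k$. When $J$ is not integrable there are no holomorphic bundles to speak of, but $d_k$ and $\mathrm{ind}_k$ still make sense, and it is natural to guess that they still agree. The index does not notice the change: any two compatible structures are joined by a path (Section~\ref{subsec:polar}), so by \eqref{eq:AS} $\mathrm{ind}_k$ does not depend on $J$. Moreover, to leading order in $k$ the analysis of $H_k$ does not notice it either. For every $J$, the forms in $H_k$ are nearly of type $(m,0)$ and nearly holomorphic (Section~\ref{sec:weitz}), and at the scale $k^{-1/2}$ they converge to holomorphic functions times a Gaussian, whose density $(k/2\pi)^m$ matches the top term of \eqref{eq:AS} (Section~\ref{sec:density}).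

The guess is nevertheless wrong, and a count of equations gives a first warning. For $m=2$ the operator $\bar\partial_J$ maps a bundle of rank $2$ to a bundle of rank $2$. The relevant part of $H_k$ consists of sums of a $(2,0)$-form and a $(0,2)$-form, again two unknown functions, but the equation $\nabla_k\alpha=0$ takes values in $3$-forms and amounts to four equations. Such a system has compatibility conditions, and these involve the integrability of $J$.

\subsection{The result}

We measure nonintegrability by a function. For a local unitary coframe $\theta^1,\dots,\theta^m$ of $\Lambda^{1,0}$ put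
\[
\nu=\sum_{j=1}^m\big|(d\theta^j)^{0,2}\big|^2 .
\]
If $\theta$ is replaced by $U\theta$ with $U$ a unitary matrix of functions, then $d(U\theta)=dU\wedge\theta+U\,d\theta$ and the first term has no $(0,2)$-part; hence $\nu$ is a smooth function on $M$. The Nijenhuis tensor $N_J(X,Y)=[JX,JY]-J[JX,Y]-J[X,JY]-[X,Y]$ is real, vanishes on $T^{1,0}\times T^{0,1}$, and equals $-4[\bar Z,\bar W]^{1,0}$ on sections $\bar Z,\bar W$ of $T^{0,1}$. As $d\theta^j(\bar Z,\bar W)=-\theta^j([\bar Z,\bar W])$, we have $\nu(x)=0$ if and only if $N_J$ vanishes at $x$. By the Newlander--Nirenberg theorem, $\nu\equiv0$ if and only if $J$ is integrable, that is, comes from a complex structure.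

\begin{theorem}\label{thm:main}
Let $(M,\omega,\mathcal L,\nabla)$ be a prequantum system of dimension $2m$ and let $J$ be an almost complex structure compatible with $\omega$.
\begin{enumerate}
\item[(1)] There are constants $C_1>0$ and $k_1$ such that $k\int_M\nu|\alpha|^2\le C_1\|\alpha\|^2$ for all $k\ge k_1$ and all $\alpha\in H_k$. In particular, if $N_J$ vanishes nowhere, then $H_k=0$ for all large $k$.
\item[(2)] We have
\[
\limsup_{k\to\infty}\frac{d_k}{\mathrm{ind}_k}\le\frac{\mathrm{vol}\{N_J=0\}}{\mathrm{vol}(M)} .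
\]
Moreover, there is a constant $C_2$ with $d_k\le C_2k^m\,\mathrm{vol}\{\nu<2C_1/k\}$ for all large $k$.
\item[(3)] If $J$ is integrable, then $d_k=\mathrm{ind}_k$ for all large $k$. If $J$ is not integrable, then there is $c<1$ with $d_k\le c\,\mathrm{ind}_k<\mathrm{ind}_k$ for all large $k$. Thus $d_k\le\mathrm{ind}_k$ always holds for large $k$, and equality for infinitely many $k$ is equivalent to the integrability of $J$.
\item[(4)] If $m=1$, equality always holds for large $k$. If $m\ge2$, every prequantum system admits a compatible $J$ for which equality fails for all large $k$.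
\item[(5)] On the four-dimensional Kodaira--Thurston manifold there are a prequantum system and a compatible $J$ with $\mathrm{ind}_k=k^2$ for all $k\ge1$ and $d_k=0$ for all large $k$.
\end{enumerate}
\end{theorem}

So the answer to the Question is no, and the proposed equality characterizes the K\"ahler case.

The heart of the proof is part (1), and it rests on a comparison of orders in $k$. Let $\alpha\in H_k$ have norm $1$, and let $a$ and $\beta$ be its components of types $(m,0)$ and $(m-2,2)$. Derivatives of $\alpha$ in the $(0,1)$-directions have norm $O(1)$, while a derivative in a $(1,0)$-direction has norm of order $\sqrt k$. For an element $s_0+s_2+\cdots$ of $\ker\bar\partial_J$, the equation in degree one is $\bar\partial_Es_0+\bar\partial_E^*s_2=0$, in which the correction term is a first-order operator. For $\alpha$, the corresponding equation is $\bar\partial a+\mu\beta=0$, in which $\mu$ is only a bundle map. Hence $\bar\partial^2a=-\bar\partial\mu\beta$ involves only $(0,1)$-derivatives of $\alpha$ and is $O(1)$. But where $N_J\ne0$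 the commutator of two $(0,1)$-derivatives is a $(1,0)$-derivative, so $\bar\partial^2a$ has size $\sqrt{k\nu}\,|a|$. The two sizes are compatible only if $a$ is concentrated where $\nu$ is $O(1/k)$.

Section~\ref{sec:parity} explains why the equation for $a$ is so rigid, and Section~\ref{sec:KT} carries out the comparison by hand on the Kodaira--Thurston manifold. Sections~\ref{sec:weitz} and~\ref{sec:key} prove part (1). Section~\ref{sec:density} bounds the number of independent forms that fit into a set of given volume, and Section~\ref{sec:count} deduces parts (2)--(4).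

\section{Frames, types, and standard identities}\label{sec:conv}

From now on we write $\nabla$ for $\nabla_k$. The symbols $C$ and $O(\cdot)$ refer to constants that depend on $(M,\omega,\mathcal L,\nabla,J)$ but not on $k$, and that may change from line to line. Inner products are linear in the first slot.

\subsection{Unitary frames and the connection $D$}

Locally choose an orthonormal frame $e_1,\dots,e_{2m}$ with $e_j':=e_{m+j}=Je_j$ for $1\le j\le m$, with dual coframe $e^1,\dots,e^{2m}$ and $e'^j:=e^{m+j}$. Put $Z_j=(e_j-ie_j')/\sqrt2\in T^{1,0}$ and $\theta^j=(e^j+ie'^j)/\sqrt2\in\Lambda^{1,0}$. Then $\theta^j,\bar\theta^j$ is the unitary coframe dual to $Z_j,\bar Z_j$, and the adjoint of $\theta^j\wedge$ is the contraction $\iota_j:=\iota_{Z_j}$. Since $\omega(e_j,e_j')=g(e_j,e_j)=1$, we have $\omega=\sum e^j\wedge e'^j=i\sum\theta^j\wedge\bar\theta^j$, so the curvature $F=-ik\omega$ of $\mathcal L^k$ has type $(1,1)$ and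
\begin{equation}\label{eq:F}
F(Z_j,\bar Z_l)=k\,\delta_{jl}.
\end{equation}
The type and the sign in \eqref{eq:F} are what compatibility of $J$ contributes to the proof. By compactness, $M$ is covered by finitely many open sets carrying such frames with bounded derivatives; pointwise estimates are always made in these frames.

Let $D$ be the connection on $\Lambda^*T^*M\otimes\mathcal L^k$ induced by the Levi-Civita connection and $\nabla_k$. Put $D_j=D_{Z_j}$, $D_{\bar j}=D_{\bar Z_j}$, and
\[
|D'\alpha|^2=\sum_j|D_j\alpha|^2,\qquad |D''\alpha|^2=\sum_j|D_{\bar j}\alpha|^2,\qquad |D\alpha|^2=|D'\alpha|^2+|D''\alpha|^2 .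
\]
The connection $D$ is unitary: $v\langle\alpha,\beta\rangle=\langle D_v\alpha,\beta\rangle+\langle\alpha,D_{\bar v}\beta\rangle$ for complex vector fields $v$. Its curvature $R^D(v,w)=D_vD_w-D_wD_v-D_{[v,w]}$ equals $R^\Lambda+F$, where $R^\Lambda$ comes from the Riemann tensor and does not depend on $k$. Since the Levi-Civita connection is torsion free,
\begin{equation}\label{eq:nablaD}
\nabla=\sum_a e^a\wedge D_{e_a}=\sum_j\big(\theta^j\wedge D_j+\bar\theta^j\wedge D_{\bar j}\big),\qquad \nabla^*=-\sum_a\iota_{e_a}D_{e_a}.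
\end{equation}

Let $*$ be the $\mathbb C$-linear Hodge star, acting on the form factor. Then
\begin{equation}\label{eq:star}
\nabla^*=-*\nabla\,* .
\end{equation}
Indeed, let $\alpha\wedge_h\beta$ denote the wedge product of $\alpha$ with the conjugate of $\beta$, the values being paired by the Hermitian metric. Then $\langle\alpha,\beta\rangle\,\omega^m/m!=\alpha\wedge_h*\beta$, and $d(\alpha\wedge_h\beta)=\nabla\alpha\wedge_h\beta+(-1)^r\alpha\wedge_h\nabla\beta$ for $\alpha$ of degree $r$ because $\nabla$ is unitary. Stokes' theorem and $**=(-1)^r$ in degree $2m-r$ give \eqref{eq:star}.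

Let $\Lambda=\sum_j\iota_{e_j'}\iota_{e_j}$ be the adjoint of $\omega\wedge$; it has type $(-1,-1)$. A form with $\Lambda\alpha=0$ is called \emph{primitive}. On forms of degree $r$,
\begin{equation}\label{eq:sl2}
[\,\omega\wedge\,,\Lambda]=r-m .
\end{equation}
To see this, put $n_a=e^a\wedge\iota_{e_a}$, so that $\sum_an_a=r$. The operators $e^j\wedge e'^j\wedge$ and $\iota_{e_l'}\iota_{e_l}$ commute for $j\ne l$, and for $j=l$ their commutator is $n_jn_{m+j}-(1-n_j)(1-n_{m+j})=n_j+n_{m+j}-1$.

\subsection{The decomposition of $\nabla$ by type}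

Locally $\nabla$ is $d$ plus the wedge product with a $1$-form. The differential of a function has types $(1,0)$ and $(0,1)$, while $d\theta^j$ and $d\bar\theta^j$ may have all three types $(2,0)$, $(1,1)$, $(0,2)$. By the Leibniz rule,
\[
\nabla=\mu+\partial+\bar\partial+\bar\mu
\]
with components of types $(2,-1)$, $(1,0)$, $(0,1)$, $(-1,2)$. The operators $\mu$ and $\bar\mu$ vanish on sections of $\mathcal L^k$, so they are bundle maps acting on the form factor, independent of $k$: $\bar\mu$ is the odd derivation with $\bar\mu\theta^j=(d\theta^j)^{0,2}$ and $\bar\mu\bar\theta^j=0$, and $\mu$ is its conjugate. Both vanish if $J$ is integrable. For $a=f\,\theta^1\wedge\dots\wedge\theta^m$, the form $\bar\mu a$ is the sum over $j$ of the mutually orthogonal terms $\pm f\,(d\theta^j)^{0,2}\wedge\bigwedge_{l\ne j}\theta^l$. Hence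
\begin{equation}\label{eq:munu}
|\bar\mu a|^2=\nu|a|^2\qquad\text{for }a\in\Omega^{m,0}(M,\mathcal L^k).
\end{equation}
Since $\nabla^2=-ik\,\omega\wedge$ has type $(1,1)$, its component of type $(0,2)$ vanishes:
\begin{equation}\label{eq:02}
\bar\partial^2+\partial\bar\mu+\bar\mu\partial=0 .
\end{equation}

The tensor $J$ need not be parallel, so $D$ need not preserve types. The next lemma says that the defect is of order zero and independent of $k$.

\begin{lemma}\label{lem:types}
\begin{enumerate}
\item[(a)] Let $\Phi$ be a smooth endomorphism of $\Lambda^*T^*M\otimes\mathbb C$, acting on $\mathcal L^k$-valued forms. Then $|\Phi\alpha|+|D''(\Phi\alpha)|\le C(|\alpha|+|D''\alpha|)$, with $C$ depending on $\Phi$.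
\item[(b)] For $\eta\in\Omega^{p,q}(M,\mathcal L^k)$,
\[
\Big|\partial\eta-\sum_j\theta^j\wedge D_j\eta\Big|+\Big|\bar\partial\eta-\sum_j\bar\theta^j\wedge D_{\bar j}\eta\Big|\le C|\eta| .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
We have $D_v(\Phi\alpha)=\Phi D_v\alpha+(D_v\Phi)\alpha$, where $D_v\Phi$ involves only the Levi-Civita connection. Taking $v=\bar Z_j$ gives (a). Taking $\Phi=1-\Pi^{p,q}$, which annihilates $\eta$, gives $D_v\eta=\Pi^{p,q}D_v\eta+O(|v||\eta|)$. Insert this into \eqref{eq:nablaD}:
\[
\nabla\eta=\sum_j\theta^j\wedge\Pi^{p,q}D_j\eta+\sum_j\bar\theta^j\wedge\Pi^{p,q}D_{\bar j}\eta+O(|\eta|).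
\]
The two sums have types $(p+1,q)$ and $(p,q+1)$, so they equal $\partial\eta$ and $\bar\partial\eta$ up to $O(|\eta|)$, and $\Pi^{p,q}$ can be removed again at the same cost.
\end{proof}

\subsection{Compatible structures from metrics}\label{subsec:polar}

We recall the polar decomposition construction \cite{McDuffSalamon}. Given any Riemannian metric $g_1$, define $S$ by $\omega(u,v)=g_1(Su,v)$. Then $S$ is invertible and $g_1$-skew, $-S^2$ is positive, and $J_{g_1}=(-S^2)^{-1/2}S$ satisfies $J_{g_1}^2=-1$ and $\omega(u,J_{g_1}v)=g_1(u,(-S^2)^{1/2}v)$, so it is compatible with $\omega$. The construction is pointwise and smooth. At a point where $g_1=\omega(\cdot,J\cdot)$ for a compatible $J$ we have $S=J$ and $J_{g_1}=J$. Applied to the segment between two such metrics, it joins any two compatible structures by a path.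

\section{Middle degree and parity}\label{sec:parity}

The first two steps of Example~\ref{ex:curve}, the elimination of all degrees but the middle one and the decoupling by the Hodge star, work in every dimension and for every $k$. For a form $\alpha$ of degree $m$ write $\alpha=\sum_{q=0}^m\alpha_q$ with $\alpha_q$ of type $(m-q,q)$, and put $\tau\alpha=\sum_q(-1)^q\alpha_q$.

\begin{lemma}\label{lem:parity}
Let $k\ge1$.
\begin{enumerate}
\item[(a)] Every $\alpha\in H_k$ has degree $m$ and satisfies $\omega\wedge\alpha=\Lambda\alpha=0$. Each $\alpha_q$ is primitive.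
\item[(b)] $H_k=H_k^+\oplus H_k^-$, where $H_k^+$ (respectively $H_k^-$) consists of the $\alpha\in H_k$ with $\alpha_q=0$ for all odd (respectively even) $q$.
\item[(c)] If $\alpha$ is primitive of degree $m$, $\tau\alpha=\pm\alpha$, and $\nabla\alpha=0$, then $\alpha\in H_k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From $\nabla^2=-ik\,\omega\wedge$ and $(\nabla^*)^2=ik\Lambda$ we get $\omega\wedge\alpha=0$ and $\Lambda\alpha=0$. Then \eqref{eq:sl2} shows that the component of $\alpha$ of degree $r$ is annihilated by $r-m$. The forms $\Lambda\alpha_q$ have distinct types and sum to zero, so each vanishes.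

(b), (c) For a primitive form of degree $m$ and type $(p,q)$ the Hodge star acts as the scalar $(-1)^{m(m+1)/2}i^{p-q}$ \cite[Prop.~1.2.31]{Huybrechts}. Since $i^{m-2q}=i^m(-1)^q$, every primitive $m$-form satisfies $*\alpha=\kappa\,\tau\alpha$ with $\kappa=(-1)^{m(m+1)/2}i^m$. By \eqref{eq:star}, for such a form
\[
\nabla^*\alpha=0\iff\nabla\tau\alpha=0 .
\]
This gives (c). If $\alpha\in H_k$, it gives $\nabla\tau\alpha=0$, and applied to the primitive form $\tau\alpha$ it gives $\nabla^*\tau\alpha=0$. So the involution $\tau$ preserves $H_k$, and $H_k^\pm$ are its eigenspaces.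
\end{proof}

Part (b) is the source of the rigidity. For an $m$-form $\alpha$, the component of $\nabla\alpha$ of type $(m,1)$ is $\bar\partial\alpha_0+\partial\alpha_1+\mu\alpha_2$. On $H_k^+$ the first-order term $\partial\alpha_1$ is absent.

\section{The Kodaira--Thurston manifold by hand}\label{sec:KT}

In dimension four, with a global frame whose structure constants are constant, the whole mechanism is visible without error terms.

\subsection{The prequantum system}

For $n\in\mathbb Z^4$ let $\sigma_n(x,y,z,t)=(x+n_1,\ y+n_2,\ z-n_1y+n_3,\ t+n_4)$. These maps form a group $\Gamma$, since $\sigma_{n'}\sigma_n=\sigma_{n''}$ with $n''=n+n'-(0,0,n_1'n_2,0)$. It acts freely and properly on $\mathbb R^4$ with fundamental domain $[0,1)^4$, and $M=\mathbb R^4/\Gamma$ is the Kodaira--Thurston manifold. The forms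
\[
\varepsilon^1=dx,\qquad\varepsilon^2=dy,\qquad\varepsilon^3=dz+x\,dy,\qquad\varepsilon^4=dt
\]
are invariant; for the third, $\sigma_n^*\varepsilon^3=dz-n_1dy+(x+n_1)dy$. They satisfy $d\varepsilon^3=\varepsilon^1\wedge\varepsilon^2$ and $d\varepsilon^1=d\varepsilon^2=d\varepsilon^4=0$. The dual frame is $V_1=\partial_x$, $V_2=\partial_y-x\partial_z$, $V_3=\partial_z$, $V_4=\partial_t$; these fields preserve Lebesgue measure, and their only nonzero bracket is $[V_1,V_2]=-V_3$. The form $\omega_0=\varepsilon^1\wedge\varepsilon^3+\varepsilon^2\wedge\varepsilon^4$ is closed and nondegenerate, with $\int_M\omega_0^2/2=1$. Put $\omega=2\pi\omega_0$.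

The line bundle can be written down. On $\mathbb R^4$ let $\lambda=(x+\tfrac12)\,dz+\tfrac12x^2\,dy+y\,dt$, so that $d\lambda=dx\wedge dz+x\,dx\wedge dy+dy\wedge dt=\omega_0$. Expanding,
\[
\sigma_n^*\lambda=(x+n_1+\tfrac12)(dz-n_1dy)+\tfrac12(x+n_1)^2dy+(y+n_2)\,dt=\lambda+du_n,
\]
where $u_n=n_1z-\tfrac12n_1(n_1+1)\,y+n_2t$ has integer coefficients. If $\sigma_{n'}\sigma_n=\sigma_{n''}$, then $u_{n'}\circ\sigma_n+u_n-u_{n''}$ has zero differential, and its value at the origin is $u_{n'}(n)\in\mathbb Z$. Hence $\sigma_n\cdot(P,\zeta)=(\sigma_nP,e^{2\pi iu_n(P)}\zeta)$ is an action of $\Gamma$ on $\mathbb R^4\times\mathbb C$. The quotient $\mathcal L$ is a Hermitian line bundle, and $d-2\pi i\lambda$ descends to a unitary connection on it with curvature $-2\pi i\,d\lambda=-i\omega$.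

Define $J$ by $JV_1=V_3$, $JV_2=V_4$, $J^2=-1$. Then $\omega(\cdot,J\cdot)=2\pi\sum(\varepsilon^i)^2$, so $J$ is compatible. The forms $\vartheta^1=\varepsilon^1+i\varepsilon^3$ and $\vartheta^2=\varepsilon^2+i\varepsilon^4$ are a global frame of $\Lambda^{1,0}$, dual to $W_1=\frac12(V_1-iV_3)$ and $W_2=\frac12(V_2-iV_4)$, and
\[
d\vartheta^1=i\,\varepsilon^1\wedge\varepsilon^2=\tfrac i4(\vartheta^1+\bar\vartheta^1)\wedge(\vartheta^2+\bar\vartheta^2),\qquad d\vartheta^2=0 .
\]
The coframe $\sqrt\pi\,\vartheta^j$ is unitary, so $\nu$ is the positive constant $1/(16\pi)$. The bundles $T^{1,0}$ and $K_M$ are trivial and $c_1(\mathcal L)=[\omega_0]$, so \eqref{eq:AS} gives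
\[
\mathrm{ind}_k=k^2\int_M\omega_0^2/2=k^2\qquad(k\ge1).
\]

\subsection{The even part vanishes}

\begin{proposition}\label{prop:KT}
In this example $H_k^+=0$ for all $k\ge1$.
\end{proposition}

\begin{proof}
An element of $H_k^+$ has the form $\alpha=f\,\vartheta^1\wedge\vartheta^2+h\,\bar\vartheta^1\wedge\bar\vartheta^2$ with sections $f,h$ of $\mathcal L^k$. We have $d(\vartheta^1\wedge\vartheta^2)=i\,\varepsilon^1\wedge\varepsilon^2\wedge\vartheta^2=-\varepsilon^1\wedge\varepsilon^2\wedge\varepsilon^4$. This form is real, so it also equals $d(\bar\vartheta^1\wedge\bar\vartheta^2)$, and from $\varepsilon^2\wedge\vartheta^2=\frac12\bar\vartheta^2\wedge\vartheta^2$ it equals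
\[
\tfrac i4(\vartheta^1+\bar\vartheta^1)\wedge\bar\vartheta^2\wedge\vartheta^2=-\tfrac i4\,\bar\vartheta^2\wedge\vartheta^1\wedge\vartheta^2+\tfrac i4\,\vartheta^2\wedge\bar\vartheta^1\wedge\bar\vartheta^2 .
\]
Write $\nabla_j=\nabla_{W_j}$ and $\nabla_{\bar j}=\nabla_{\bar W_j}$. The coefficients of $\bar\vartheta^j\wedge\vartheta^1\wedge\vartheta^2$ and $\vartheta^j\wedge\bar\vartheta^1\wedge\bar\vartheta^2$ in $\nabla\alpha=0$ give four equations:
\begin{equation}\label{eq:four}
\nabla_{\bar1}f=0,\qquad\nabla_{\bar2}f=\tfrac i4(f+h),\qquad\nabla_1h=0,\qquad\nabla_2h=-\tfrac i4(f+h).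
\end{equation}
We need two commutators. First, $[W_1,\bar W_1]=0$ and $F(W_1,\bar W_1)=-2\pi ik\cdot\frac i2=\pi k$, so $[\nabla_1,\nabla_{\bar1}]=\pi k$. Since the $V_i$ preserve the measure, $\nabla_1^*=-\nabla_{\bar1}$, and for every section $u$
\begin{equation}\label{eq:osc}
\|\nabla_1u\|^2=-\langle u,\nabla_{\bar1}\nabla_1u\rangle=-\langle u,\nabla_1\nabla_{\bar1}u\rangle+\pi k\|u\|^2=\|\nabla_{\bar1}u\|^2+\pi k\|u\|^2 .
\end{equation}
One could finish at once: \eqref{eq:osc} and the third equation give $h=0$, and then the fourth gives $f=0$. We take a slightly longer route, because it is the one the general proof follows. The second commutator contains the Nijenhuis tensor: $F(\bar W_1,\bar W_2)=0$ and $[\bar W_1,\bar W_2]=-\frac14V_3=-\frac i4(W_1-\bar W_1)$, so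
\[
[\nabla_{\bar1},\nabla_{\bar2}]=-\tfrac i4(\nabla_1-\nabla_{\bar1}).
\]
Apply this to $f$. By the first two equations in \eqref{eq:four}, the left side is $\frac i4\nabla_{\bar1}h$ and the right side is $-\frac i4\nabla_1f$. Hence
\begin{equation}\label{eq:KTcompat}
\nabla_1f=-\nabla_{\bar1}h .
\end{equation}
The left side is large: by \eqref{eq:osc} and $\nabla_{\bar1}f=0$, its squared norm is $\pi k\|f\|^2$. The right side is small: by \eqref{eq:osc} and $\nabla_1h=0$, its squared norm is $-\pi k\|h\|^2$. So $\pi k(\|f\|^2+\|h\|^2)=0$.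
\end{proof}

Compare the flat torus $\mathbb R^4/\mathbb Z^4$, with $\varepsilon^3$ replaced by $dz$. There all brackets vanish, the equations become $\nabla_{\bar j}f=0$ and $\nabla_jh=0$, the fields $\nabla_{\bar1}$ and $\nabla_{\bar2}$ commute, and no condition is imposed on $f$ beyond holomorphy. The index is again $k^2$.

In general, \eqref{eq:KTcompat} becomes the identity \eqref{eq:compat}, the lower bound for its left side becomes Lemma~\ref{lem:lower}, and the upper bound for its right side comes from Lemma~\ref{lem:weitz}. The odd part $H_k^-$ is treated in the next section, which completes the proof of part (5).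

\section{Concentration in type $(m,0)$}\label{sec:weitz}

By \eqref{eq:F}, the operators $D_j$ and $D_{\bar j}$ have commutator $k$ up to terms independent of $k$; they behave like the creation and annihilation operators of a harmonic oscillator. The first lemma is the general form of \eqref{eq:osc}.

\begin{lemma}\label{lem:osc}
For every $\alpha\in\Omega^*(M,\mathcal L^k)$,
\[
\Big|\,\|D'\alpha\|^2-\|D''\alpha\|^2-km\|\alpha\|^2\,\Big|\le C\|\alpha\|^2 .
\]
\end{lemma}

\begin{proof}
For vectors $u,v$ we have $\frac12|u-iv|^2-\frac12|u+iv|^2=i(\langle u,v\rangle-\langle v,u\rangle)$. With $u=D_{e_j}\alpha$, $v=D_{e_j'}\alpha$ and $\omega^{ab}=\omega(e_a,e_b)$ this gives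
\[
|D'\alpha|^2-|D''\alpha|^2=i\sum_{a,b}\omega^{ab}\langle D_{e_a}\alpha,D_{e_b}\alpha\rangle .
\]
To integrate by parts, consider the global vector field $X=\sum_{a,b}\omega^{ab}\langle\alpha,D_{e_b}\alpha\rangle e_a$, and compute its divergence at a point in an orthonormal frame that is parallel there. The terms in which the derivative falls on $\omega^{ab}$ add up to components of $d^*\omega$, and $d^*\omega=0$ because $*\omega=\omega^{m-1}/(m-1)!$ is closed. In the second-order terms only the part antisymmetric in $a,b$ survives, so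
\[
\operatorname{div}X=\sum_{a,b}\omega^{ab}\langle D_{e_a}\alpha,D_{e_b}\alpha\rangle+\tfrac12\sum_{a,b}\omega^{ab}\langle\alpha,R^D(e_a,e_b)\alpha\rangle .
\]
Since $R^D(e_a,e_b)=R^\Lambda(e_a,e_b)-ik\omega^{ab}$, $\frac12\sum(\omega^{ab})^2=m$, and the second slot is conjugate linear, the last term is $ikm|\alpha|^2+O(|\alpha|^2)$. Multiply by $i$ and integrate over the compact manifold $M$.
\end{proof}

It is $d\omega=0$ that keeps the error at $O(\|\alpha\|^2)$: otherwise a term $O(\|\alpha\|\|D\alpha\|)$ would appear, and $\|D\alpha\|$ is at least of order $\sqrt k\,\|\alpha\|$.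

To use the equations defining $H_k$ we need the Weitzenb\"ock formula for $\nabla+\nabla^*$. By \eqref{eq:nablaD}, $\nabla+\nabla^*=\sum_ac_aD_{e_a}$ with $c_a=e^a\wedge-\iota_{e_a}$ and $c_ac_b+c_bc_a=-2\delta_{ab}$. Squaring in a frame parallel at a point, and separating symmetric and antisymmetric parts of the second derivatives,
\[
(\nabla+\nabla^*)^2=D^*D+\sum_{a<b}c_ac_bR^D(e_a,e_b)=D^*D+\mathcal R-ik\sum_jc_jc_{m+j},
\]
where $\mathcal R=\sum_{a<b}c_ac_bR^\Lambda(e_a,e_b)$ does not depend on $k$. Using $\iota_{e_j}e'^j\wedge=-e'^j\wedge\iota_{e_j}$ and $\iota_{e_j}\iota_{e_j'}=-\iota_{e_j'}\iota_{e_j}$,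
\[
\sum_jc_jc_{m+j}=\omega\wedge{}-\Lambda+A,\qquad A=\sum_j\big(e'^j\wedge\iota_{e_j}-e^j\wedge\iota_{e_j'}\big).
\]
The operator $A$ is a derivation with $Ae^j=e'^j$ and $Ae'^j=-e^j$, hence $A\theta^j=-i\theta^j$ and $A\bar\theta^j=i\bar\theta^j$. So $A=-i(p-q)$ on forms of type $(p,q)$. For an $m$-form $\alpha$ with $\omega\wedge\alpha=\Lambda\alpha=0$ we obtain the pointwise identity
\begin{equation}\label{eq:weitz}
(\nabla+\nabla^*)^2\alpha=D^*D\alpha+\mathcal R\alpha-k\sum_q(m-2q)\,\alpha_q .
\end{equation}
By Lemma~\ref{lem:osc}, the energy $\|D\alpha\|^2$ is at least about $km\|\alpha\|^2$, and the last term in \eqref{eq:weitz} can compensate for this only in type $(m,0)$.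

\begin{lemma}\label{lem:weitz}
For all $k\ge1$ and $\alpha\in H_k$,
\[
\|D''\alpha\|^2+k\sum_qq\,\|\alpha_q\|^2\le C\|\alpha\|^2 .
\]
Consequently $\|\alpha-\alpha_0\|^2\le\frac Ck\|\alpha\|^2$, and $H_k^-=0$ for all large $k$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:parity}(a), \eqref{eq:weitz} applies, and its left side vanishes. Pairing with $\alpha$,
\[
0=\|D\alpha\|^2+\langle\mathcal R\alpha,\alpha\rangle-km\|\alpha\|^2+2k\sum_qq\|\alpha_q\|^2 .
\]
By Lemma~\ref{lem:osc}, $\|D\alpha\|^2=2\|D''\alpha\|^2+km\|\alpha\|^2+O(\|\alpha\|^2)$. The terms $km\|\alpha\|^2$ cancel, which gives the estimate. The bound on $\alpha-\alpha_0=\sum_{q\ge1}\alpha_q$ follows. If $\alpha\in H_k^-$, then $\alpha_0=0$, so $k\|\alpha\|^2\le C\|\alpha\|^2$ and $\alpha=0$ for $k>C$.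
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(5)]
For the system of Section~\ref{sec:KT}, $\mathrm{ind}_k=k^2$, $H_k^+=0$ by Proposition~\ref{prop:KT}, and $H_k^-=0$ for large $k$ by Lemma~\ref{lem:weitz}.
\end{proof}

The same two lemmas settle the integrable case. If $J$ is integrable, then $(M,\omega,J)$ is K\"ahler. Since the curvature of $\mathcal L$ has type $(1,1)$, the $(0,1)$-part of the connection squares to zero and therefore defines a holomorphic structure on $\mathcal L$, for which $\nabla$ is the Chern connection, the unique unitary connection with the given $(0,1)$-part. Holomorphic sections of $\mathcal L^k\otimes K_M$ are the forms $a\in\Omega^{m,0}(M,\mathcal L^k)$ with $\bar\partial a=0$.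

\begin{proposition}\label{prop:kahler}
If $J$ is integrable, then $H_k=H^0(M,\mathcal L^k\otimes K_M)$ and $d_k=\mathrm{ind}_k$ for all large $k$.
\end{proposition}

\begin{proof}
Here $\nabla=\partial+\bar\partial$. If $a$ has type $(m,0)$ and $\bar\partial a=0$, then $\partial a\in\Omega^{m+1,0}=0$ and $\Lambda a=0$, so $a\in H_k$ by Lemma~\ref{lem:parity}(c). Conversely, let $k$ be so large that $H_k=H_k^+$, and let $\alpha\in H_k$. The form $\nabla\alpha_q$ has components of types $(m-q+1,q)$ and $(m-q,q+1)$, and for distinct even $q$ these types are all different. Hence $\nabla\alpha_q=0$ for each $q$, and $\alpha_q\in H_k$ by Lemma~\ref{lem:parity}(a),(c). Lemma~\ref{lem:weitz} applied to $\alpha_q$ gives $kq\|\alpha_q\|^2\le C\|\alpha_q\|^2$. So for $k>C$ we have $\alpha=\alpha_0$ and $\bar\partial\alpha_0=0$.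

The operator $\bar\partial_J$ has the principal symbol of the operator built from the Dolbeault complex of the holomorphic bundle $\mathcal L^k\otimes K_M$, so by Hodge theory $\mathrm{ind}_k=\sum_q(-1)^qh^q(M,\mathcal L^k\otimes K_M)$. The Kodaira vanishing theorem states that $H^q(M,P\otimes K_M)=0$ for $q>0$ when $P$ is a Hermitian holomorphic line bundle such that $i$ times its curvature is a K\"ahler form. It applies to $P=\mathcal L^k$, and $\mathrm{ind}_k=h^0(M,\mathcal L^k\otimes K_M)$.
\end{proof}

For nonintegrable $J$ this argument breaks at one place: $\mu$ and $\bar\mu$ couple $\alpha_q$ with $\alpha_{q\pm2}$. The coupling does not create new solutions; it destroys the old ones.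

\section{Concentration near the zeros of the Nijenhuis tensor}\label{sec:key}

\subsection{The compatibility identity}

Let $k$ be so large that $H_k=H_k^+$. Let $\alpha\in H_k$, and put $a=\alpha_0$ and $\beta=\alpha_2$ (with $\beta=0$ if $m=1$). Since $\alpha_1=0$, the component of type $(m,1)$ of $\nabla\alpha=0$ is $\bar\partial a+\mu\beta=0$, and therefore $\bar\partial^2a=-\bar\partial(\mu\beta)$. On the other hand $\partial a\in\Omega^{m+1,0}=0$, so \eqref{eq:02} gives $\bar\partial^2a=-\partial\bar\mu a$. Thus
\begin{equation}\label{eq:compat}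
\partial\gamma=\bar\partial(\mu\beta),\qquad\gamma:=\bar\mu a\in\Omega^{m-1,2}(M,\mathcal L^k).
\end{equation}
By \eqref{eq:munu}, $\|\gamma\|^2=\int\nu|a|^2$ is the quantity we want to bound. Without the parity decomposition, the right side of \eqref{eq:compat} would also contain $\bar\partial\partial\alpha_1$, which involves second derivatives that Lemma~\ref{lem:weitz} does not control.

The right side of \eqref{eq:compat} is bounded independently of $k$. The form $\eta=\mu\beta$ has type $(m,1)$ and equals $\Phi\alpha$ for the fixed bundle map $\Phi=\mu\Pi^{m-2,2}$. By Lemma~\ref{lem:types}(b) and then (a), $|\bar\partial\eta|\le C(|D''\eta|+|\eta|)\le C(|D''\alpha|+|\alpha|)$. Likewise $\gamma=\bar\mu\Pi^{m,0}\alpha$, so $|D''\gamma|\le C(|D''\alpha|+|\alpha|)$. With Lemma~\ref{lem:weitz},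
\begin{equation}\label{eq:bounds}
\|\partial\gamma\|\le C\|\alpha\|,\qquad\|D''\gamma\|\le C\|\alpha\| .
\end{equation}

\subsection{A lower bound for $\partial$}

Lemma~\ref{lem:osc} shows that $\|D'\gamma\|$ is at least of order $\sqrt k\,\|\gamma\|$. But $\partial\gamma$ is not the full derivative $D'\gamma$: it is a sum of the form $\sum_j\pm D_j\gamma_j$ over the $m$ components of $\gamma$, in which cancellation could occur. In flat space and for $D''\gamma=0$ it does not, because $\langle D_j\gamma_j,D_l\gamma_l\rangle=-\langle\gamma_j,D_{\bar j}D_l\gamma_l\rangle=k\delta_{jl}\langle\gamma_j,\gamma_l\rangle$ in $L^2$. The lemma makes this robust.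

\begin{lemma}\label{lem:lower}
For $\gamma\in\Omega^{p,q}(M,\mathcal L^k)$ and $k\ge1$,
\[
k(m-p)\|\gamma\|^2\le2\|\partial\gamma\|^2+C\|D''\gamma\|^2+C\sqrt k\,\|\gamma\|^2 .
\]
\end{lemma}

\begin{proof}
Put $B\gamma=\sum_j\theta^j\wedge D_j\gamma$. By Lemma~\ref{lem:types}(b), $\|B\gamma\|^2\le2\|\partial\gamma\|^2+C\|\gamma\|^2$, so it suffices to bound $\|B\gamma\|^2$ from below. From $\iota_l(\theta^j\wedge\cdot)=\delta_{jl}-\theta^j\wedge\iota_l$,
\[
|B\gamma|^2=\sum_{j,l}\langle\iota_l(\theta^j\wedge D_j\gamma),D_l\gamma\rangle=|D'\gamma|^2-Q,\qquad Q=\sum_{j,l}\langle\iota_lD_j\gamma,\iota_jD_l\gamma\rangle .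
\]
We integrate by parts twice in $Q$, to replace the derivatives $D_j,D_l$ by $D_{\bar l},D_{\bar j}$. The two integrations correspond to the complex vector fields
\[
X=\sum_{j,l}\langle\iota_l\gamma,\iota_jD_l\gamma\rangle Z_j,\qquad Y=\sum_{j,l}\langle\iota_l\gamma,\iota_jD_{\bar j}\gamma\rangle\bar Z_l .
\]
In each expression, each of the indices $j,l$ occurs once linearly and once conjugate linearly in the frame $(Z_j)$. So $X$ and $Y$ are unchanged under a unitary change of frame; they are global, and $\int\operatorname{div}X=\int\operatorname{div}Y=0$. In a local frame, $\operatorname{div}\sum X^jZ_j=\sum Z_j(X^j)+\sum X^j\operatorname{div}Z_j$ with $\operatorname{div}Z_j$ bounded, and the same holds for $\bar Z_l$. The commutator $[D_v,\iota_l]$ is the contraction with the Levi-Civita derivative of $Z_l$ along $v$, which is bounded. All terms produced by $\operatorname{div}Z_j$, $\operatorname{div}\bar Z_l$ and these commutators are $O(|\gamma||D\gamma|)$. Hence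
\begin{align*}
\operatorname{div}X&=Q+\sum_{j,l}\langle\iota_l\gamma,\iota_jD_{\bar j}D_l\gamma\rangle+O(|\gamma||D\gamma|),\\
\operatorname{div}Y&=\Big|\sum_l\iota_lD_{\bar l}\gamma\Big|^2+\sum_{j,l}\langle\iota_l\gamma,\iota_jD_lD_{\bar j}\gamma\rangle+O(|\gamma||D\gamma|).
\end{align*}
By \eqref{eq:F},
\[
D_{\bar j}D_l\gamma-D_lD_{\bar j}\gamma=-R^D(Z_l,\bar Z_j)\gamma-D_{[Z_l,\bar Z_j]}\gamma=-k\delta_{jl}\gamma+O(|\gamma|+|D\gamma|),
\]
and $\sum_j|\iota_j\gamma|^2=\langle\sum_j\theta^j\wedge\iota_j\gamma,\gamma\rangle=p|\gamma|^2$. Subtracting the two divergences, the second-order terms cancel pointwise, and integration gives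
\[
\int_MQ=\Big\|\sum_l\iota_lD_{\bar l}\gamma\Big\|^2+kp\|\gamma\|^2+O\big(\|\gamma\|\|D\gamma\|+\|\gamma\|^2\big).
\]
Each $\iota_l$ has norm at most $1$, so $|\sum_l\iota_lD_{\bar l}\gamma|^2\le m|D''\gamma|^2$. With Lemma~\ref{lem:osc} for $\|D'\gamma\|^2$,
\[
\|B\gamma\|^2\ge k(m-p)\|\gamma\|^2-(m-1)\|D''\gamma\|^2-C\big(\|\gamma\|\|D\gamma\|+\|\gamma\|^2\big).
\]
Finally, Lemma~\ref{lem:osc} gives $\|D\gamma\|\le C(\|D''\gamma\|+\sqrt k\,\|\gamma\|)$, and therefore $\|\gamma\|\|D\gamma\|\le C(\|D''\gamma\|^2+\sqrt k\,\|\gamma\|^2)$.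
\end{proof}

For $p=m$ the lemma says nothing, as it must, since then $\partial\gamma=0$. The map $\bar\mu$ lowers $p$ from $m$ to $m-1$, the first value at which the lemma has content.

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Apply Lemma~\ref{lem:lower} with $p=m-1$ to $\gamma=\bar\mu a$. By \eqref{eq:bounds}, $(k-C\sqrt k)\|\gamma\|^2\le C\|\alpha\|^2$, so $k\int\nu|a|^2=k\|\gamma\|^2\le C\|\alpha\|^2$ for large $k$. Pointwise $|\alpha|^2=|a|^2+|\alpha-a|^2$, the function $\nu$ is bounded, and $k\|\alpha-a\|^2\le C\|\alpha\|^2$ by Lemma~\ref{lem:weitz}. This gives $C_1$ and $k_1$. If $\nu>0$ everywhere, then $k\min\nu\,\|\alpha\|^2\le C_1\|\alpha\|^2$, and $\alpha=0$ as soon as $k\ge k_1$ and $k\min\nu>C_1$.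
\end{proof}

\section{The density of $H_k$}\label{sec:density}

Part (1) confines the mass of each form in $H_k$ to a neighborhood of $\{\nu=0\}$. To turn this into a bound on $d_k$ we must know how many orthonormal forms fit into a set of given volume. Let $(\alpha_j)$ be an $L^2$-orthonormal basis of $H_k$, and put
\[
B_k(x)=\sum_j|\alpha_j(x)|^2,\qquad\text{so that}\quad\int_MB_k=d_k .
\]
A bound $B_k\le Ck^m$ would suffice if $\{\nu=0\}$ had measure zero. But $J$ may be integrable outside a small ball, and then the constant must match the one in \eqref{eq:AS}.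

\begin{proposition}\label{prop:density}
$\displaystyle\limsup_{k\to\infty}\ \sup_{x\in M}\ (2\pi/k)^mB_k(x)\le1$.
\end{proposition}

The proof is by rescaling: magnified by the factor $\sqrt k$, the metric becomes flat while the curvature of $\mathcal L^k$ becomes the standard symplectic form. We first solve the limit problem. On $\mathbb C^m$ with coordinates $z_j=x_j+iy_j$, standard metric $g_0$ and form $\omega_0=\sum dx_j\wedge dy_j$, let $\nabla_0=d-iA_0$ on the trivial line bundle, where
\[
(A_0)_z=\tfrac12\omega_0(z,\cdot)=\tfrac12\sum_j(x_jdy_j-y_jdx_j)=\tfrac1{4i}\sum_j(\bar z_jdz_j-z_jd\bar z_j).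
\]
Its curvature is $-i\omega_0$. We use the constant frame $\theta^j=dz_j/\sqrt2$, $Z_j=\sqrt2\,\partial_{z_j}$.

\begin{lemma}\label{lem:model}
Let $\alpha$ be a smooth $m$-form on $\mathbb C^m$ with $\|\alpha\|_{L^2}\le1$ and $\nabla_0\alpha=\nabla_0^*\alpha=0$. Then $\alpha$ has type $(m,0)$ and $|\alpha(0)|^2\le(2\pi)^{-m}$.
\end{lemma}

\begin{proof}
Squaring the two operators gives $\omega_0\wedge\alpha=\Lambda\alpha=0$. The identity \eqref{eq:weitz} is local and holds with $k=1$ and $\mathcal R=0$; moreover $D$ acts on the coefficients in the constant frame. So each coefficient $u$ of $\alpha_q$ satisfies $D^*Du=(m-2q)u$. Since $[D_j,D_{\bar j}]=1$,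
\[
D^*D=-\sum_j(D_jD_{\bar j}+D_{\bar j}D_j)=-2\sum_jD_jD_{\bar j}+m,
\]
and hence $-\sum_jD_jD_{\bar j}u=-qu$. The operator on the left is formally nonnegative, since $-D_j$ is the formal adjoint of $D_{\bar j}$; as $\mathbb C^m$ is not compact, we justify this with a cutoff. Let $\chi_R$ take values in $[0,1]$, equal $1$ on the ball $B_R$, have support in $B_{2R}$, and satisfy $|d\chi_R|\le2/R$. Pairing the equation with $\chi_R^2u$ and integrating by parts,
\[
\int\chi_R^2|D''u|^2+q\int\chi_R^2|u|^2\le2\int\chi_R|d\chi_R||u||D''u|\le\tfrac12\int\chi_R^2|D''u|^2+2\int|d\chi_R|^2|u|^2 .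
\]
The last integral is at most $4R^{-2}\|u\|^2$. Letting $R\to\infty$ gives $D''u=0$, and $u=0$ if $q>0$. So $\alpha=f\,\theta^1\wedge\dots\wedge\theta^m$ with $D_{\bar j}f=0$. Since $-iA_0(\partial_{\bar z_j})=z_j/4$, this means $\partial_{\bar z_j}f+\frac14z_jf=0$, that is, $f=h\,e^{-|z|^2/4}$ with $h$ holomorphic. The average of $|h|^2$ over each sphere centered at $0$ is at least $|h(0)|^2$, by the mean value property and the Cauchy--Schwarz inequality. Therefore
\[
1\ge\int_{\mathbb C^m}|h|^2e^{-|z|^2/2}\ge|h(0)|^2\int_{\mathbb C^m}e^{-|z|^2/2}=(2\pi)^m|\alpha(0)|^2 .\qedhere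
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:density}]
Suppose not. Then there are $\epsilon>0$, a sequence $k\to\infty$, and points $x_k$ with $k^{-m}B_k(x_k)\ge(2\pi)^{-m}+\epsilon$; in particular $H_k\ne0$ along the sequence.

\emph{Step 1: an extremal description of $B_k$.} The function $B_k$ is a sum of a growing number of terms, which we replace by a fixed number of extremal problems. Fix an orthonormal basis $\xi^{(0)},\dots,\xi^{(N)}$ of $\Lambda^m(\mathbb R^{2m})^*\otimes\mathbb C$ with $\xi^{(0)}=\theta^1\wedge\dots\wedge\theta^m$. Choose unitary isomorphisms $T_{x_k}M\cong\mathbb C^m$ and unit vectors in $\mathcal L_{x_k}$, and let $e_k^{(i)}$ be the corresponding orthonormal basis of the fiber $(\Lambda^mT^*M\otimes\mathcal L^k)_{x_k}$. Put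
\[
s_k^{(i)}=\max\big\{|\langle\alpha(x_k),e_k^{(i)}\rangle|^2:\ \alpha\in H_k,\ \|\alpha\|=1\big\}.
\]
This is the squared norm of a linear functional on $H_k$, so $s_k^{(i)}=\sum_j|\langle\alpha_j(x_k),e_k^{(i)}\rangle|^2$, and summing over $i$ gives $B_k(x_k)=\sum_{i=0}^Ns_k^{(i)}$.

\emph{Step 2: rescaling.} Let $r$ be smaller than the injectivity radius, and let $\psi_k:B_r\to M$ be the exponential map at $x_k$ in the chosen identification. The tensors $\psi_k^*g$ and $\psi_k^*\omega$ equal $g_0$ and $\omega_0$ at the origin, and each of their derivatives is bounded uniformly in $k$, because the bundle of unitary frames of $M$ is compact. Trivialize $\psi_k^*\mathcal L$ by parallel transport of the chosen unit vector along rays. The connection becomes $d-i\mathsf a_k$, where $\mathsf a_k$ vanishes on the radial field and $d\mathsf a_k=\psi_k^*\omega$; the formula of the Poincar\'e lemma then gives $(\mathsf a_k)_v=\int_0^1t\,(\psi_k^*\omega)_{tv}(v,\cdot)\,dt$. Put $\phi_k(z)=\psi_k(z/\sqrt k)$ for $|z|<r\sqrt k$, and $g_{(k)}=k\,\phi_k^*g$. Then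 $(g_{(k)})_z=(\psi_k^*g)_{z/\sqrt k}$, and the connection on $\phi_k^*\mathcal L^k$ is $\nabla_{(k)}=d-iA_k$ with
\[
(A_k)_z=\int_0^1t\,(\psi_k^*\omega)_{tz/\sqrt k}(z,\cdot)\,dt .
\]
Hence $g_{(k)}\to g_0$ and $A_k\to A_0$ in $C^\infty_{\mathrm{loc}}(\mathbb C^m)$.

\emph{Step 3: passing to the limit.} Let $\alpha^{(k)}\in H_k$ have norm $1$, and put $\tilde\alpha^{(k)}=\phi_k^*\alpha^{(k)}$. Multiplying the metric by $k$ multiplies $|\cdot|^2$ on $m$-forms by $k^{-m}$ and the volume by $k^m$. Because $\alpha^{(k)}$ has the middle degree, $\|\tilde\alpha^{(k)}\|_{L^2(g_{(k)})}\le1$, and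
\begin{equation}\label{eq:scale}
|\langle\tilde\alpha^{(k)}(0),\xi^{(i)}\rangle|^2=k^{-m}|\langle\alpha^{(k)}(x_k),e_k^{(i)}\rangle|^2 .
\end{equation}
The form $\tilde\alpha^{(k)}$ is annihilated by $\nabla_{(k)}$ and by its $g_{(k)}$-adjoint, which corresponds to $k^{-1}\nabla_k^*$. So it is annihilated by their sum $P_k$, a first-order elliptic operator whose coefficients converge in $C^\infty_{\mathrm{loc}}$ to those of $\nabla_0+\nabla_0^*$. Recall the interior estimate: smooth solutions of $Pu=0$ on $B_{2R}$ satisfy $\|u\|_{H^s(B_R)}\le C_{s,R}\|u\|_{L^2(B_{2R})}$, where $C_{s,R}$ depends only on a lower bound for the principal symbol and on bounds for finitely many derivatives of the coefficients. For $P=P_k$ these constants are uniform in $k$. By the Sobolev embedding, the Arzel\`a--Ascoli theorem and a diagonal argument, a subsequence of $\tilde\alpha^{(k)}$ converges in $C^\infty_{\mathrm{loc}}(\mathbb C^m)$ to a form $\alpha^\infty$. It satisfies $\nabla_0\alpha^\infty=\nabla_0^*\alpha^\infty=0$ and $\|\alpha^\infty\|_{L^2(B_R)}\le1$ for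 every $R$, so Lemma~\ref{lem:model} applies.

\emph{Step 4: conclusion.} For each $i$ apply Step 3 to maximizers for $s_k^{(i)}$, and pass to a subsequence common to the finitely many $i$. By \eqref{eq:scale} and Lemma~\ref{lem:model}, $k^{-m}s_k^{(i)}\to0$ for $i\ge1$, since $\xi^{(i)}$ is orthogonal to $\Lambda^{m,0}$, and $\lim k^{-m}s_k^{(0)}\le(2\pi)^{-m}$. Summing over $i$ contradicts the choice of $x_k$.
\end{proof}

\section{Counting dimensions}\label{sec:count}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Put $b_k=\sup_x(2\pi/k)^mB_k(x)$. Let $\delta>0$ and $k\ge k_1$. By part (1), each basis element satisfies $\int_{\{\nu\ge\delta\}}|\alpha_j|^2\le\delta^{-1}\int\nu|\alpha_j|^2\le C_1/(k\delta)$. Summing over $j$,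
\begin{equation}\label{eq:count}
d_k\Big(1-\frac{C_1}{k\delta}\Big)\le\int_{\{\nu<\delta\}}B_k\le b_k\Big(\frac k{2\pi}\Big)^m\mathrm{vol}\{\nu<\delta\}.
\end{equation}
By Proposition~\ref{prop:density}, $\limsup b_k\le1$, and $b_k$ does not depend on $\delta$. Taking $\delta=2C_1/k$ and $k$ so large that $b_k\le2$ gives the second assertion with $C_2=4(2\pi)^{-m}$. For fixed $\delta$, \eqref{eq:count} gives $\limsup(2\pi/k)^md_k\le\mathrm{vol}\{\nu<\delta\}$. As $\delta\downarrow0$, these sets of finite measure decrease to $\{\nu=0\}=\{N_J=0\}$. Dividing by \eqref{eq:AS} gives the first assertion.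
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
The integrable case is Proposition~\ref{prop:kahler}. If $J$ is not integrable, then $\{\nu\ne0\}$ is open and nonempty, so $\mathrm{vol}\{N_J=0\}<\mathrm{vol}(M)$. Choose $c$ strictly between $\mathrm{vol}\{N_J=0\}/\mathrm{vol}(M)$ and $1$. By part (2) and $\mathrm{ind}_k>0$, we have $d_k\le c\,\mathrm{ind}_k<\mathrm{ind}_k$ for large $k$. The last sentence of (3) follows from the two cases.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(4)]
If $m=1$, then $\Lambda^{0,2}=0$, so $\nu\equiv0$, every $J$ is integrable, and part (3) applies. Let $m\ge2$. By part (3) it suffices to find one nonintegrable compatible structure. In a Darboux chart with $\omega=\sum dx_j\wedge dy_j$, we rescale the standard structure in the first coordinate plane by a factor depending on $x_2$: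
\[
J'\partial_{x_1}=e^{x_2}\partial_{y_1},\qquad J'\partial_{y_1}=-e^{-x_2}\partial_{x_1},\qquad J'\partial_{x_j}=\partial_{y_j},\qquad J'\partial_{y_j}=-\partial_{x_j}\quad(j\ge2).
\]
Then $J'^2=-1$ and $\omega(\cdot,J'\cdot)=e^{x_2}dx_1^2+e^{-x_2}dy_1^2+\sum_{j\ge2}(dx_j^2+dy_j^2)$, so $J'$ is compatible. The forms $\vartheta^1=dx_1+ie^{-x_2}dy_1$ and $\vartheta^2=dx_2+i\,dy_2$ satisfy $\vartheta\circ J'=i\vartheta$, so they have type $(1,0)$. From $dx_2=\frac12(\vartheta^2+\bar\vartheta^2)$ and $e^{-x_2}dy_1=\frac1{2i}(\vartheta^1-\bar\vartheta^1)$,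
\[
\bar\mu\vartheta^1=(d\vartheta^1)^{0,2}=\big(-ie^{-x_2}dx_2\wedge dy_1\big)^{0,2}=\tfrac14\,\bar\vartheta^2\wedge\bar\vartheta^1\ne0 ,
\]
so $\nu>0$ throughout the chart. Using a partition of unity, choose a Riemannian metric $g_1$ on $M$ that equals $\omega(\cdot,J'\cdot)$ on a smaller ball. By Section~\ref{subsec:polar}, $J_{g_1}$ is a compatible almost complex structure on $M$ that equals $J'$ on this ball, and it is not integrable.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}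

\bibitem{Huybrechts}
Huybrechts, \emph{Complex Geometry}.

\bibitem{McDuffSalamon}
McDuff and Salamon, \emph{Introduction to Symplectic Topology}.

\bibitem{Weitsman}
Jonathan Weitsman, \emph{The Dual DG Category to Weinstein's symplectic ``category'' and applications to Geometric Quantization}, arXiv:2608.09681 (2026).

\end{thebibliography}
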